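\title{An effectively bi-immune set that computes no Martin-L\"of random set}

\begin{abstract}
A set $X$ of natural numbers is effectively bi-immune if $X$ and its complement are infinite and the size of every recursively enumerable set contained in $X$ or in its complement is bounded by a recursive function of its index. Every Martin-L\"of random set has this property. We show that some effectively bi-immune set computes no Martin-L\"of random set, and in fact no sequence of positive effective Hausdorff dimension. The set is a typical point of a $\emptyset'$-computable measure built by a finite-injury construction. The construction keeps the low-degree Fourier coefficients of the measure small in $\ell^2$, and hypercontractivity allows it to concentrate the mass on few fibers of each Turing functional at almost no cost in these coefficients. For every recursive, nondecreasing, unbounded $g$, the witness to bi-immunity can be taken to be at most $g(e)\log_2(e+2)$ for almost all $e$; for suitable numberings every witness is at least $\frac12\log_2 e-O(1)$ infinitely often.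
\end{abstract}

\section{Introduction}\label{sec:intro}

We identify subsets of $\omega$ with infinite binary sequences, and we let $W_0,W_1,W_2,\dots$ be a standard effective enumeration of the recursively enumerable (r.e.) subsets of $\omega$. An infinite set $A\subseteq\omega$ is \emph{effectively immune} if there is a recursive function $f$ such that $W_e\subseteq A$ implies $|W_e|\le f(e)$ for all $e$. A set $X$ is \emph{effectively bi-immune} ($\mathrm{EBI}$) if both $X$ and its complement $\overline X$ are effectively immune. Taking the maximum of two bounds, we may use one recursive $f$ for both $X$ and $\overline X$; we then say that $f$ \emph{witnesses} that $X$ is $\mathrm{EBI}$.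

The definition measures one kind of unpredictability. Think of $e$ as a program that lists positions at which it claims that $X$ has the same bit. If $X$ is $\mathrm{EBI}$, then a program whose claim is correct lists at most $f(e)$ positions, and this bound is known in advance. A fair coin is constant on a given set of $n$ positions with probability $2^{1-n}$, and for this reason every Martin-L\"of random set is $\mathrm{EBI}$ (Example~\ref{ex:random}). The Turing degrees of the two classes do not coincide. The join of two $\mathrm{EBI}$ sets is $\mathrm{EBI}$, and every PA degree (degree of a complete consistent extension of Peano arithmetic) is the join of two Martin-L\"of random degrees (Barmpalias, Lewis, Ng). Hence every PA degree contains an $\mathrm{EBI}$ set, while an incomplete PA degree contains no Martin-L\"of random set (Stephan). This leaves the following question, which comes from Beros, Khan and Kjos-Hanssen~\cite{BKK}.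
\begin{quote}
Does every effectively bi-immune set compute a Martin-L\"of random set?
\end{quote}

The examples just listed point to a positive answer: each of them is random or is a join of random degrees, and so computes a random set. Moreover every $\mathrm{EBI}$ set has initial segments whose Kolmogorov complexity grows at a recursive rate (Proposition~\ref{prop:C}(a) below), and one may hope to extract randomness from this complexity. On the other hand, the definition tests $X$ against a single pattern, a long monochromatic set, and a measure makes this pattern unlikely as soon as its pairwise correlations are small (Lemma~\ref{lem:degree2}). This leaves much freedom in the higher correlations, and we use it to show that the answer is no.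

Write $K$ for prefix-free and $C$ for plain Kolmogorov complexity, and let
\[
\dim(Z)=\liminf_{n}\frac{K(Z\restriction n)}{n}
\]
be the effective Hausdorff dimension of $Z\in2^\omega$. By the Levin--Schnorr theorem, $Z$ is Martin-L\"of random if and only if $K(Z\restriction n)\ge n-O(1)$, so a Martin-L\"of random $Z$ has $\dim(Z)\ge1$.

\begin{theorem}\label{thm:A}
There is an $\mathrm{EBI}$ set $X$ such that every $Z\le_TX$ has $\dim(Z)=0$. In particular, $X$ computes no Martin-L\"of random set.
\end{theorem}

The proof builds a measure for which such sets are typical. A finer choice of parameters gives a nearly logarithmic witness and works relative to every oracle. Let $W_e^B$ be the $e$-th set r.e.\ in the oracle $B$. We say that $X$ is $\mathrm{EBI}$ \emph{relative to $B$ via $f$} if $X$ and $\overline X$ are infinite and $|W^B_e|\le f(e)$ whenever $W_e^B\subseteq X$ or $W_e^B\subseteq\overline X$.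

\begin{theorem}\label{thm:B}
Let $g:\omega\to\omega$ be recursive, nondecreasing and unbounded. There is an atomless, $\emptyset'$-computable probability measure $\nu$ on $2^\omega$ such that
\begin{enumerate}
\item[(1)] for $\nu$-almost every $X$, every $Z\le_TX$ has $\dim(Z)=0$;
\item[(2)] for every oracle $B$ and $\nu$-almost every $X$: if $W_e^B\subseteq X$ or $W_e^B\subseteq\overline X$, then $W_e^B$ is finite, and $|W_e^B|\le g(e)\log_2(e+2)$ for all but finitely many such $e$.
\end{enumerate}
Consequently, for every $B$ there are continuum many $X$ that compute only sequences of dimension $0$ and are $\mathrm{EBI}$ relative to $B$ via a recursive $f$ with $f(e)\le g(e)\log_2(e+2)$ for almost all $e$.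
\end{theorem}

The next proposition limits how far Theorem~\ref{thm:B} can be improved. Part (a) says that, although the sets in Theorem~\ref{thm:B} have dimension $0$, their complexity cannot grow more slowly than every recursive rate. Part (b) says that the factor $\log_2(e+2)$ in (2) cannot be lowered by more than a constant factor together with $g$.

\begin{proposition}\label{prop:C}
\begin{enumerate}
\item[(a)] Every $\mathrm{EBI}$ set $X$ is complex: there is a recursive $h$ with $C(X\restriction h(n))\ge n$ for all $n$.
\item[(b)] Suppose that the numbering $(W_e)$ is such that for every uniformly r.e.\ sequence $(V_i)$ there are a function $\psi$ and a constant $c$ with $V_i=W_{\psi(i)}$ and $\psi(i)\le c(i+1)$. Then every $f$ witnessing that some $X$ is $\mathrm{EBI}$ has $f(e)\ge\frac12\log_2e-O(1)$ for infinitely many $e$.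
\end{enumerate}
\end{proposition}

Section~\ref{sec:measures} reduces effective bi-immunity to a condition on Fourier coefficients. Section~\ref{sec:idea} treats the identity functional by hand and isolates the three obstacles to the general case. Section~\ref{sec:fourier} contains the analysis, Section~\ref{sec:construction} the construction, and Section~\ref{sec:verification} the proof of Theorem~\ref{thm:A}. Theorem~\ref{thm:B} is proved in Section~\ref{sec:B} and Proposition~\ref{prop:C} in Section~\ref{sec:C}.

\section{Measures whose typical points are bi-immune}\label{sec:measures}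

\subsection{Conventions from computability}
Let $\Gamma_0,\Gamma_1,\dots$ be an effective list of the Turing functionals, so that $Z\le_TX$ if and only if $Z=\Gamma_i^X$ for some $i$. We adopt the usual convention that a computation converging in at most $t$ steps queries the oracle only at numbers below $t$. For $v\in2^m$ we write $\Gamma^X\restriction m=v$ if $\Gamma^X(x)$ converges to $v(x)$ for all $x<m$; if there is no such $v$, then $\Gamma^X\restriction m$ is \emph{undefined}. About $K$ we use one fact: if a partial recursive function with prefix-free domain maps a string $u$ to $v$, then $K(v)\le|u|+c$, where $c$ depends only on the function. A \emph{Martin-L\"of test} is a uniformly effectively open sequence $(O_k)$ with $\lambda(O_k)\le2^{-k}$, where $\lambda$ is the uniform measure, and $Z$ is Martin-L\"of random if $Z\notin\bigcap_kO_k$ for every test.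

\subsection{Fourier coefficients of measures}
All measures are Borel probability measures on $2^\omega$. For a string $\sigma$, $[\sigma]$ is the set of sequences extending $\sigma$, and $\mu(\sigma)=\mu([\sigma])$. If $\mu(\sigma)>0$, then $\mu_\sigma=\mu(\,\cdot\mid[\sigma])$. A measure $\mu$ is $\emptyset'$-computable if $\emptyset'$ computes the numbers $\mu(\sigma)$ uniformly in $\sigma$.

For finite $S\subseteq\omega$ let
\[
\chi_S(X)=\prod_{x\in S}(-1)^{X(x)},\qquad \hat\mu(S)=\int\chi_S\,d\mu .
\]
The functions $\chi_S$ are orthonormal in $L^2(\lambda)$, and every function of finitely many coordinates is a finite linear combination of them. In particular $\hat\lambda(S)=0$ for $S\ne\emptyset$. Let $\mathcal S(l,d)$ be the family of all $S\subseteq[l,\infty)$ with $1\le|S|\le d$, and put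
\[
\Delta_{l,d}(\mu,\mu')=\Big(\sum_{S\in\mathcal S(l,d)}\big(\hat\mu(S)-\hat\mu'(S)\big)^2\Big)^{1/2},\qquad
\mathrm{Dev}_{l,d}(\mu)=\Delta_{l,d}(\mu,\lambda)=\Big(\sum_{S\in\mathcal S(l,d)}\hat\mu(S)^2\Big)^{1/2}.
\]
Thus $\mathrm{Dev}_{l,d}(\mu)$ measures how far the correlations of order at most $d$ among the coordinates from $l$ on deviate from those of a fair coin. The quantity $\Delta_{l,d}$ is nondecreasing in $d$ and satisfies the triangle inequality.

A measure $\mu$ has \emph{level} $L$ if $\mu(\tau)\in\mathbb Q$ for all $\tau\in2^L$ and $\mu(\tau\rho)=\mu(\tau)2^{-|\rho|}$ for all $\tau\in2^L$ and all strings $\rho$. Such a measure is a finite object: a rational distribution on $2^L$ followed by a fair coin. It has every level above $L$, and $\mu_\sigma$ has level $\max(L,|\sigma|)$. If $S$ contains some $x\ge L$, then $\hat\mu(S)=0$, because flipping bit $x$ preserves $\mu$ and changes the sign of $\chi_S$. Hence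
\begin{equation}\label{eq:dev0}
\mathrm{Dev}_{l,d}(\mu_\sigma)=0\quad\text{for all $d$, if $\mu$ has level $l$, $|\sigma|=l$ and $\mu(\sigma)>0$.}
\end{equation}

\subsection{Monochromatic sets}
The following lemma is the only place where bi-immunity enters the proofs of Theorems~\ref{thm:A} and~\ref{thm:B}. It uses nothing about r.e.\ sets except that they are countably many and include the cofinite sets; this is why Theorem~\ref{thm:B} holds relative to every oracle with the same measure.

\begin{lemma}\label{lem:BC}
Let $\nu$ be a measure and let $\varepsilon(n)\to0$ be such that $\nu\{X: X\text{ is constant on }F\}\le\varepsilon(|F|)$ for every finite nonempty $F\subseteq\omega$. Then $\nu$ is atomless. Let $(n_e)$ be a recursive sequence of positive integers with $\sum_e\varepsilon(n_e)<\infty$, and let $(V_e)$ be a sequence of subsets of $\omega$ in which every cofinite set occurs. Then $\nu$-almost every $X$ has the following properties.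
\begin{enumerate}
\item[(a)] If $V_e\subseteq X$ or $V_e\subseteq\overline X$, then $V_e$ is finite, and $|V_e|<n_e$ for all but finitely many such $e$.
\item[(b)] $X$ and $\overline X$ are infinite, and there is a recursive $f$ with $f(e)=n_e-1$ for almost all $e$ such that $|V_e|\le f(e)$ whenever $V_e\subseteq X$ or $V_e\subseteq\overline X$.
\end{enumerate}
\end{lemma}

\begin{proof}
Every $X$ is constant on some set of size $n$, for every $n$, so $\nu(\{X\})\le\varepsilon(n)\to0$. If $V$ is infinite, then the event that $X$ is constant on $V$ has measure at most $\varepsilon(n)$ for every $n$, so it is null. Taking the union over the countably many infinite $V_e$ gives the first half of (a). For each $e$ with $|V_e|\ge n_e$ choose $F_e\subseteq V_e$ of size $n_e$. By the Borel--Cantelli lemma, almost every $X$ is constant on only finitely many $F_e$, which is the second half of (a).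

Let $X$ satisfy (a). If $\overline X$ were finite, then $X$ would be an infinite set $V_e$ contained in $X$; so $\overline X$ is infinite, and by symmetry so is $X$. Choose $e_X$ such that $|V_e|<n_e$ for all $e\ge e_X$ with $V_e\subseteq X$ or $V_e\subseteq\overline X$. Put $f(e)=n_e-1$ for $e\ge e_X$. For $e<e_X$ put $f(e)=|V_e|$ if $V_e\subseteq X$ or $V_e\subseteq\overline X$, which is finite by (a), and $f(e)=0$ otherwise. As a finite modification of a recursive function, $f$ is recursive.
\end{proof}

\begin{example}\label{ex:random}
For $\nu=\lambda$ we may take $\varepsilon(n)=2^{1-n}$ and $n_e=\lceil2\log_2(e+2)\rceil$. With $V_e=W_e$ the null sets in the proof are effective. Let $F_e$ consist of the first $n_e$ elements enumerated into $W_e$. The sets $O_k=\bigcup_{e\ge k}\{X:X\text{ is constant on }F_e\}$ are uniformly effectively open and have measure at most $\sum_{e\ge k}2(e+2)^{-2}\le2/(k+1)$, so $(O_{2^{k+1}})_k$ is a Martin-L\"of test. For an infinite r.e.\ set $W$, the sets of all $X$ constant on the first $k+1$ enumerated elements of $W$ also form a test. Hence every Martin-L\"of random set is $\mathrm{EBI}$,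 with a witness $f(e)\le2\log_2(e+2)$ for almost all $e$. Theorem~\ref{thm:B} comes within the factor $g(e)$ of this rate.
\end{example}

Lemma~\ref{lem:BC} does not need exponential decay: $\varepsilon(n)=2/n$ and $n_e=(e+1)^2$ suffice, and this much follows from a second-moment bound.

\begin{lemma}\label{lem:degree2}
If $\mathrm{Dev}_{0,2}(\nu)\le\frac18$, then $\nu\{X:X\text{ is constant on }F\}\le2/|F|$ for every finite nonempty $F$.
\end{lemma}

\begin{proof}
Let $n=|F|$ and $Y=n^{-1/2}\sum_{x\in F}\chi_{\{x\}}$. Since $\chi_{\{x\}}^2=1$ and $\chi_{\{x\}}\chi_{\{y\}}=\chi_{\{x,y\}}$ for $x\ne y$, the Cauchy--Schwarz inequality over the $n(n-1)/2$ pairs gives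
\[
\int Y^2\,d\nu=1+\frac2n\sum_{x<y,\ x,y\in F}\hat\nu(\{x,y\})\le1+\frac2n\sqrt{\frac{n(n-1)}2}\cdot\frac18\le1+\frac{\sqrt2}8<2 .
\]
If $X$ is constant on $F$, then $Y(X)^2=n$. Markov's inequality gives the bound.
\end{proof}

So Theorem~\ref{thm:A} follows once we have a measure $\nu$ with $\mathrm{Dev}_{0,2}(\nu)\le\frac18$ whose typical points compute only sequences of dimension $0$.

\section{Compressing one functional}\label{sec:idea}

Fix a functional $\Gamma$, an integer $s\ge1$ and a small $\eta>0$. We want a length $m$ and a set $U\subseteq2^m$ such that $|U|\le2^{m/(2s)}$, the set $U$ can be enumerated from a description much shorter than $m/s$, and with $\nu$-probability at least $1-\eta$ the string $\Gamma^X\restriction m$ is undefined or lies in $U$. A string in $U$ is then described by the description of $U$ and its position in the enumeration, so it has complexity at most $m/s$. Doing this for all $\Gamma$ and $s$ with summable $\eta$ forces dimension $0$. We must therefore move the mass onto few \emph{fibers} $\{X:\Gamma^X\restriction m=v\}$ while keeping $\mathrm{Dev}_{0,2}$ small.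

\begin{example}[the identity functional]\label{ex:identity}
Let $\Gamma^X=X$, so that the fibers are the cylinders $[v]$, $v\in2^m$. For $m=3$ let $\mu$ be the average of $\lambda(\,\cdot\mid[v])$ over $v\in\{000,011,101,110\}$. On these four strings each bit, and each sum of two bits modulo $2$, is $0$ twice and $1$ twice. So $\mathrm{Dev}_{0,2}(\mu)=0$, although $\mu$ uses only half of the fibers; the whole deviation sits in $\hat\mu(\{0,1,2\})=1$.

For large $m$ a random choice does much better than one half. Draw $v_1,\dots,v_r\in2^m$ independently and uniformly, and let $\mu=\frac1r\sum_{i\le r}\lambda(\,\cdot\mid[v_i])$. For nonempty $S\subseteq[0,m)$ the coefficient $\hat\mu(S)=\frac1r\sum_i\chi_S(v_i)$ is an average of $r$ independent fair signs, so its expected square is $1/r$. For $S\not\subseteq[0,m)$ it vanishes. There are $m+\binom m2=m(m+1)/2$ sets $S\subseteq[0,m)$ of size $1$ or $2$, so the expectation of $\mathrm{Dev}_{0,2}(\mu)^2$ is $m(m+1)/(2r)$. With $r=32m(m+1)$ this is $1/64$. So some sample has $\mathrm{Dev}_{0,2}(\mu)\le\frac18$, and under this $\mu$ the string $X\restriction m$ takes at most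 $32m(m+1)$ values.
\end{example}

The general construction samples fibers in the same way. Three obstacles appear.

\emph{Fibers depend on many coordinates.} When we sample fibers $A$ in proportion to their mass, the expected squared change is at most $1/r$ times the average of $\sum_S\alpha(S)^2$, where $\alpha(S)=\int\chi_S\,d\lambda(\,\cdot\mid A)$. In Example~\ref{ex:identity} we bounded this sum by the number of relevant $S$. For a general $\Gamma$ this number is not bounded in terms of $m$. If $m=1$ and $\Gamma^X(0)$ is the majority of the first $N$ bits, $N$ odd, then on each fiber $\sum_{x<N}\chi_{\{x\}}$ has a constant nonzero sign, so by symmetry all $N$ coefficients $\alpha(\{x\})$ are nonzero. A bound in terms of the mass of $A$ is available: for clopen $A$ the $\alpha(S)$ are the Fourier coefficients of the density $1_A/\lambda(A)$, so Parseval's identity gives $\sum_S\alpha(S)^2=1/\lambda(A)$. But if the $2^m$ fibers have equal mass, this is $2^m$, and we would need $r\ge2^m$ samples. Hypercontractivity repairs this. For every even $p$, the sum over $|S|\le d$ is at most $2(2p)^d\lambda(A)^{-2/p}$ (Lemma~\ref{lem:fiber}),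 which for fibers of mass at least $2^{-2m}$ is a constant times $2^{4m/p}$. The lighter fibers have total mass at most $2^{-m}$ and can be ignored.

\emph{The functional is partial.} The set $U$ must be enumerable, so we cannot ask $\emptyset'$ where $\Gamma^X\restriction m$ converges; we can only wait. Each time new convergence appears on mass $\eta$, we sample again. Each such action moves mass at least $\eta/2$ permanently onto sampled fibers, so there are at most $M=2/\eta$ actions. After the first action the measure is no longer $\lambda$, and we need hypercontractivity for the new measure. It holds in degree $d$ if the deviation is small in degree $dp$ (Lemma~\ref{lem:hyper}). So every action divides the controlled degree by $p$, and to end with degree $d$ we start with degree $p^Md$.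

\emph{There are infinitely many functionals.} We give them priorities. A requirement that starts work at stage $l$ works separately inside each cylinder of length $l$. There the current measure is uniform, so by~\eqref{eq:dev0} the deviation starts at $0$ in all degrees, and the work does not disturb what stronger requirements have achieved on shorter cylinders. It does change the Fourier coefficients that the stronger requirements monitor, by an amount that Lemma~\ref{lem:propagation} bounds and that we make summable.

\section{Hypercontractivity and sampling}\label{sec:fourier}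

A \emph{polynomial of degree at most $d$ on $[l,\infty)$} is a finite sum $q=\sum c_S\chi_S$ over sets $S\subseteq[l,\infty)$ with $|S|\le d$. We put $\|q\|=(\sum c_S^2)^{1/2}=\|q\|_{L^2(\lambda)}$. Since $\chi_S\chi_T=\chi_{S\triangle T}$, the power $q^p$ is a polynomial of degree at most $dp$ on $[l,\infty)$. We use the following textbook inequality.

\begin{theorem}[Bonami; see {\cite[Theorem 9.21]{OD}}]\label{thm:bonami}
If $q$ is a polynomial of degree at most $d$ and $p\ge2$, then $\|q\|_{L^p(\lambda)}\le(p-1)^{d/2}\|q\|$.
\end{theorem}

The bound does not depend on the number of coordinates. It says that a polynomial of low degree cannot be large on a set of noticeable mass. We first transfer it from $\lambda$ to measures of small deviation.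

\begin{lemma}\label{lem:hyper}
Let $p\ge2$ be even and let $\mathrm{Dev}_{l,dp}(\mu)\le1$. If $q$ is a polynomial of degree at most $d$ on $[l,\infty)$, then $\int q^p\,d\mu\le2(2p)^{dp/2}\|q\|^p$.
\end{lemma}

\begin{proof}
Write $q^p=\sum_Sb_S\chi_S$. Then $b_\emptyset=\int q^p\,d\lambda$, and all other $S$ that occur lie in $\mathcal S(l,dp)$. By the Cauchy--Schwarz inequality,
\[
\int q^p\,d\mu=b_\emptyset+\sum_{S\ne\emptyset}b_S\,\hat\mu(S)\le\int q^p\,d\lambda+\|q^p\|\cdot\mathrm{Dev}_{l,dp}(\mu)\le\|q\|_{L^p(\lambda)}^p+\|q\|_{L^{2p}(\lambda)}^p .
\]
By Theorem~\ref{thm:bonami} the two terms are at most $(p-1)^{dp/2}\|q\|^p$ and $(2p-1)^{dp/2}\|q\|^p$.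
\end{proof}

By duality we obtain the bound on the low-degree coefficients of a fiber.

\begin{lemma}\label{lem:fiber}
Let $p\ge2$ be even and let $\mathrm{Dev}_{l,dp}(\mu)\le1$. Let $A$ be clopen with $\mu(A)>0$, and let $\alpha(S)=\int\chi_S\,d\mu(\,\cdot\mid A)$. Then
\[
\sum_{S\in\mathcal S(l,d)}\alpha(S)^2\le2(2p)^d\,\mu(A)^{-2/p}.
\]
\end{lemma}

\begin{proof}
Let $w>0$ be a finite partial sum of the left side, and let $q=\sum\alpha(S)\chi_S$ over the same sets $S$. Then $\|q\|^2=w$ and $\int q\,d\mu(\,\cdot\mid A)=w$. Since $p$ is even, $q^p=|q|^p\ge0$. Jensen's inequality and Lemma~\ref{lem:hyper} give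
\[
w\le\Big(\int q^p\,d\mu(\,\cdot\mid A)\Big)^{1/p}\le\Big(\mu(A)^{-1}\int q^p\,d\mu\Big)^{1/p}\le\mu(A)^{-1/p}\,2^{1/p}(2p)^{d/2}\,w^{1/2}.
\]
Hence $w\le2^{2/p}(2p)^d\mu(A)^{-2/p}$, and $2^{2/p}\le2$.
\end{proof}

\begin{remark}
Control of the deviation in degree $d$ alone does not suffice. Let $\mu=\frac12\lambda(\,\cdot\mid[0^N])+\frac12\lambda(\,\cdot\mid[1^N])$ and $A=[0^N]$. Then $\mathrm{Dev}_{0,1}(\mu)=0$ and $\mu(A)=\frac12$, but $\alpha(\{x\})=1$ for all $x<N$, so the sum in degree $d=1$ is $N$.
\end{remark}

The next lemma describes one action. Parts (a) and (b) serve Theorem~\ref{thm:A}; part (c), a crude bound on the density of the new measure, is needed only for Theorem~\ref{thm:B}.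

\begin{lemma}[sampling]\label{lem:sampling}
Let $\mu$ have level $L$, let $m,r\ge1$, and let $(A_v)_{v\in V}$ be a finite nonempty family of disjoint sets, each a union of cylinders of length $L$, with $\mu(A_v)\ge2^{-2m}$. Let $E=\bigcup_vA_v$. For $v_1,\dots,v_r\in V$ define the measure
\[
\mu'(T)=\mu(T\setminus E)+\mu(E)\cdot\frac1r\sum_{i\le r}\mu(T\mid A_{v_i}).
\]
\begin{enumerate}
\item[(a)] For every choice of the $v_i$, the measure $\mu'$ has level $L$, agrees with $\mu$ on subsets of the complement of $E$, and satisfies $\mu'(A_{v_1}\cup\dots\cup A_{v_r})=\mu(E)$.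
\item[(b)] If $p\ge2$ is even and $\mathrm{Dev}_{l,dp}(\mu)\le1$, then for some choice of the $v_i$,
\begin{equation}\label{eq:sampling}
\Delta_{l,d}(\mu',\mu)^2\le2(2p)^d\,2^{4m/p}/r .
\end{equation}
\item[(c)] For every choice of the $v_i$, $\mu'(T)\le2^{3m}\mu(T)$ for all Borel $T$.
\end{enumerate}
\end{lemma}

\begin{proof}
The density of $\mu'$ with respect to $\mu$ is $1$ outside $E$ and equals $\frac1r|\{i:v_i=v\}|\cdot\mu(E)/\mu(A_v)$ on $A_v$. It is rational and constant on cylinders of length $L$, which gives (a). It is at most $2^{2m}\le2^{3m}$, which gives (c).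

For (b), draw $v_1,\dots,v_r$ independently, each equal to $v$ with probability $\pi_v=\mu(A_v)/\mu(E)$. Let $\alpha_v(S)=\int\chi_S\,d\mu(\,\cdot\mid A_v)$ and $\bar\alpha(S)=\sum_v\pi_v\alpha_v(S)=\int\chi_S\,d\mu(\,\cdot\mid E)$. Since $\mu(T)=\mu(T\setminus E)+\mu(E)\mu(T\mid E)$,
\[
\hat\mu'(S)-\hat\mu(S)=\mu(E)\cdot\frac1r\sum_{i\le r}\big(\alpha_{v_i}(S)-\bar\alpha(S)\big).
\]
The $r$ summands are independent with mean $0$ and variance at most $\sum_v\pi_v\alpha_v(S)^2$. So the expected square of the left side is at most $\frac1r\sum_v\pi_v\alpha_v(S)^2$. As $\mu$ and $\mu'$ have level $L$, only the finitely many $S\subseteq[l,L)$ contribute. Summing over them and applying Lemma~\ref{lem:fiber} to each $A_v$, with $\mu(A_v)^{-2/p}\le2^{4m/p}$, we see that the expectation of $\Delta_{l,d}(\mu',\mu)^2$ is at most the right side of~\eqref{eq:sampling}. Some outcome is at most the expectation.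
\end{proof}

Finally we estimate how a change made inside cylinders of length $l'$ is seen from shorter cylinders.

\begin{lemma}[propagation]\label{lem:propagation}
Let $l\le l'$, and let $\nu,\nu^*$ be measures that agree on cylinders of length at most $l'$. Suppose that $\Delta_{l',d}(\nu^*_\tau,\nu_\tau)^2\le\kappa$ for all $\tau\in2^{l'}$ with $\nu(\tau)>0$. Then $\Delta_{l,d}(\nu^*_\sigma,\nu_\sigma)^2\le2^{l'}\kappa$ for all $\sigma\in2^l$ with $\nu(\sigma)>0$.
\end{lemma}

\begin{proof}
Let $\tau$ range over the extensions of $\sigma$ of length $l'$ with $\nu(\tau)>0$. For $S\in\mathcal S(l,d)$ put $S_1=S\cap[l,l')$ and $S_2=S\cap[l',\infty)$. The function $\chi_{S_1}$ is constant on $[\tau]$, with value $\chi_{S_1}(\tau)=\pm1$, so $\hat\nu_\sigma(S)=\sum_\tau\nu_\sigma(\tau)\chi_{S_1}(\tau)\hat\nu_\tau(S_2)$. The same formula holds for $\nu^*$ with the same weights $\nu_\sigma(\tau)$. Let $\delta_\tau(S_2)=\hat\nu^*_\tau(S_2)-\hat\nu_\tau(S_2)$, so that $\delta_\tau(\emptyset)=0$. By Jensen's inequality,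
\[
\big(\hat\nu^*_\sigma(S)-\hat\nu_\sigma(S)\big)^2=\Big(\sum_\tau\nu_\sigma(\tau)\chi_{S_1}(\tau)\delta_\tau(S_2)\Big)^2\le\sum_\tau\nu_\sigma(\tau)\,\delta_\tau(S_2)^2 .
\]
For fixed $S_1$, the sum of the right side over $S_2\in\mathcal S(l',d)$ is at most $\kappa$, and there are at most $2^{l'}$ choices of $S_1$.
\end{proof}

\section{The construction}\label{sec:construction}

Fix a recursive bijection $j\mapsto(i_j,s_j)$ from $\omega$ onto $\omega\times\{1,2,\dots\}$. Requirement $R_j$ carries out the task of Section~\ref{sec:idea} for $\Gamma_{i_j}$ and $s_j$. Its fixed parameters are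
\[
\eta_j=2^{-j-3},\qquad M_j=2/\eta_j=2^{j+4},\qquad p_j=16s_j .
\]
Here $\eta_j$ is the permitted error, $M_j$ will bound the number of actions, and $p_j$ is chosen so that the factor $2^{4m/p_j}=2^{m/(4s_j)}$ in~\eqref{eq:sampling} is well below the permitted size $2^{m/(2s_j)}$ of $U$.

At the start of stage $t$ we have a measure $\nu_t$ of level $t$, and some requirements are \emph{initialized}. An initialized $R_j$ has a level $l_j$, a base degree $d_j$, an output length $m_j$, a sample size $r_j$, a counter $a_j$ of actions, and a finite set $U_j\subseteq2^{m_j}$. The degree that $R_j$ controls after $a$ actions is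
\[
D_j(a)=p_j^{M_j-a}d_j\qquad(0\le a\le M_j),
\]
so that $D_j(a)=p_jD_j(a+1)$ and $D_j(M_j)=d_j$. We write $\nu_{t,\sigma}$ for $(\nu_t)_\sigma$. We start with $\nu_0=\lambda$ and nothing initialized. The time from an initialization of $R_j$ to its next cancellation, if there is one, is an \emph{incarnation} of $R_j$.

\medskip\noindent\textbf{Stage $t$, Step 1.} Let $j$ be least such that $R_j$ is not initialized. Initialize it: put $l_j=t$, $a_j=0$, $U_j=\emptyset$, and let $(d_j,m_j)$ be the first pair of positive integers, in a fixed effective search, such that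
\begin{enumerate}
\item[(C1)] $d_j\ge2$, and $d_j\ge D_i(0)$ for all $i<j$;
\item[(C2)] $4s_j$ divides $m_j$, and $m_j\ge8s_j(l_j+1)$;
\item[(C3)] $M_j2^{l_j}r_j\le2^{m_j/(2s_j)}$, where $r_j=2(2p_j)^{D_j(1)}\cdot2^{m_j/(4s_j)}\cdot2^{l_j}\cdot\big(M_j2^{l_j+4}\big)^2$.
\end{enumerate}
Condition (C1) makes $R_j$ control all the degrees that stronger requirements monitor. Condition (C2) makes a code for $l_j$ short compared with $m_j/s_j$. The integer $r_j$ is large enough to make the errors summable, and (C3) says that it is still small enough for compression. Inserting $r_j$, we see that (C3) is equivalent to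
\begin{equation}\label{eq:C3}
2M_j^3\,2^{4l_j+8}\,(2p_j)^{D_j(1)}\le2^{m_j/(4s_j)}.
\end{equation}
So a pair exists: choose $d_j$ to satisfy (C1), and then any large multiple $m_j$ of $4s_j$.

\medskip\noindent\textbf{Stage $t$, Step 2.} For initialized $R_j$ and $v\in2^{m_j}\setminus U_j$, let $A_v$ be the set of $X$ such that $\Gamma_{i_j}^X(x)$ converges to $v(x)$ in at most $t$ steps for all $x<m_j$, and let $E_{j,t}$ be the union of these $A_v$. By the use convention these sets are unions of cylinders of length $t$. We say that $R_j$ \emph{requires attention} if $\nu_t(E_{j,t})\ge\eta_j$. If no initialized requirement requires attention, put $\nu_{t+1}=\nu_t$. Otherwise the least such $R_j$ \emph{acts}, as follows.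

For each $\sigma\in2^{l_j}$ with $\nu_t(\sigma)>0$, let $A^\sigma_v=A_v\cap[\sigma]$ and let $V_\sigma$ be the set of $v\in2^{m_j}\setminus U_j$ with $\nu_{t,\sigma}(A_v^\sigma)\ge2^{-2m_j}$. If $V_\sigma=\emptyset$, put $\mu^\sigma=\nu_{t,\sigma}$. If $V_\sigma\ne\emptyset$, consider Lemma~\ref{lem:sampling} for $\mu=\nu_{t,\sigma}$ and the family $(A_v^\sigma)_{v\in V_\sigma}$, with
\[
L=t,\quad l=l_j,\quad m=m_j,\quad r=r_j,\quad p=p_j,\quad d=D_j(a_j+1).
\]
Search for a sample $v_1,\dots,v_{r_j}\in V_\sigma$ satisfying~\eqref{eq:sampling}, and let $\mu^\sigma$ be the resulting measure $\mu'$. It is concentrated on $[\sigma]$. Put $\nu_{t+1}=\sum_\sigma\nu_t(\sigma)\mu^\sigma$. Then put all sampled strings, for all $\sigma$, into $U_j$, increase $a_j$ by $1$, and cancel all $R_k$ with $k>j$. This ends stage $t$.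

\medskip
After an action of $R_j$, cylinders of length at most $l_j$ keep their mass and $\nu_{t+1,\sigma}=\mu^\sigma$. By Lemma~\ref{lem:sampling}(a) and $l_j\le t$, the measure $\nu_{t+1}$ has level $t$, hence level $t+1$. The search is finite: there are finitely many candidate samples, and~\eqref{eq:sampling} compares two rationals, because its left side is a finite sum over $S\subseteq[l_j,t)$ and $2^{4m_j/p_j}=2^{m_j/(4s_j)}$ is an integer by (C2). What has to be shown is that $a_j<M_j$, so that $D_j(a_j+1)$ is defined, and that the search succeeds. This is Corollary~\ref{cor:welldefined}; with it, the construction is recursive.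

We record the combinatorics of the priority ordering.
\begin{enumerate}
\item[(P1)] The initialized requirements always form an initial segment. Each stage initializes exactly one requirement, which after Step~1 has the largest initialized index, and after an action of $R_j$ exactly $R_0,\dots,R_j$ are initialized. An incarnation is determined by its level, the stage at which it began. As $R_0,\dots,R_{j-1}$ are initialized at distinct earlier stages, $l_j\ge j$; with (C2) this gives $m_j\ge j+4$, that is, $2^{-m_j}\le\eta_j/2$.
\item[(P2)] Let $j<k$ be both initialized. When the current incarnation of $R_j$ began, and after each of its actions, $R_k$ was not initialized. So the current incarnation of $R_k$ began later: $l_k>l_j$, $l_k>t'$ if $R_j$ acted at stage $t'$, and the conditions of Step~1 for $R_k$ refer to the current parameters of $R_j$.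
\item[(P3)] During an incarnation of $R_j$ only requirements $R_k$ with $k\ge j$ act, except at the stage that ends it. Since $l_k\ge l_j$, the masses of cylinders of length at most $l_j$ do not change during the incarnation.
\end{enumerate}

\section{Verification and proof of Theorem~\ref{thm:A}}\label{sec:verification}

\subsection{The construction is well defined}
In Lemmas~\ref{lem:count} and~\ref{lem:invariant} we fix $t$, assume that all stages before $t$ were carried out successfully, and consider the state after Step~1 of stage $t$.

\begin{lemma}[number of actions]\label{lem:count}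
For every initialized $R_j$ we have $a_j\le M_j$, and $a_j<M_j$ if $R_j$ requires attention.
\end{lemma}

\begin{proof}
Let $G$ be the union of all fibers $A^\sigma_v$ sampled so far in the current incarnation of $R_j$. On $G$ the string $\Gamma_{i_j}^X\restriction m_j$ is defined and lies in $U_j$, so $G$ is disjoint from the current set $E_{j,t'}$ at each stage $t'$ of the incarnation. We show that the current measure of $G$ is always at least $a_j/M_j$.

Let $R_j$ act at stage $t'<t$, and let $E^\sigma=\bigcup_{v\in V_\sigma}A^\sigma_v\subseteq E_{j,t'}$. For each $\sigma$, the fibers with $v\notin V_\sigma$ have total $\nu_{t',\sigma}$-mass at most $2^{m_j}2^{-2m_j}=2^{-m_j}$. Hence $\sum_\sigma\nu_{t'}(E^\sigma)\ge\eta_j-2^{-m_j}\ge\eta_j/2=1/M_j$ by (P1). By Lemma~\ref{lem:sampling}(a), the action leaves the measure of the old $G$ unchanged and puts the whole mass of $E^\sigma$ on newly sampled fibers, which are disjoint from the old $G$. So the measure of $G$ grows by at least $1/M_j$. Until the next action of $R_j$ in this incarnation, only requirements $R_k$ with $k>j$ act. They have $l_k>t'$ by (P2) and preserve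 the masses of cylinders of length at most $l_k$, and $G$ is a union of cylinders of length $t'$. So the measure of $G$ does not change.

Thus $a_j/M_j\le\nu_t(G)\le1$. If $a_j=M_j$, then $\nu_t(G)=1$, so $\nu_t(E_{j,t})=0<\eta_j$.
\end{proof}

\begin{lemma}[Fourier invariant]\label{lem:invariant}
For every initialized $R_j$ and every $\sigma\in2^{l_j}$ with $\nu_t(\sigma)>0$,
\[
\mathrm{Dev}_{l_j,D_j(a_j)}(\nu_{t,\sigma})\le\tfrac18 .
\]
\end{lemma}

\begin{proof}
At stage $l_j$, when the current incarnation of $R_j$ began, the measure had level $l_j$, so the deviation was $0$ in all degrees by~\eqref{eq:dev0}. Since then the measure has changed only through actions of requirements $R_k$ with $k\ge j$, and the mass of $\sigma$ has not changed, by (P3). Consider one such action, at a stage $t'$, with counter value $a<M_k$ before the action and with the parameters of the acting incarnation. By~\eqref{eq:sampling}, $D_k(a+1)\le D_k(1)$ and the definition of $r_k$, every $\tau\in2^{l_k}$ of positive mass satisfies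
\[
\Delta_{l_k,D_k(a+1)}(\nu_{t'+1,\tau},\nu_{t',\tau})^2\le\frac{2(2p_k)^{D_k(1)}2^{m_k/(4s_k)}}{r_k}=2^{-l_k}\Big(\frac{2^{-l_k-4}}{M_k}\Big)^2 .
\]
(If $V_\tau=\emptyset$, the left side is $0$.) Lemma~\ref{lem:propagation} with $l=l_j$ and $l'=l_k$ gives
\[
\Delta_{l_j,D_k(a+1)}(\nu_{t'+1,\sigma},\nu_{t',\sigma})\le2^{-l_k-4}/M_k .
\]
The degree $D_k(a+1)$ is at least $D_j(a_j)$, where $a_j$ is the counter at stage $t$. For $k>j$ this holds because $D_k(a+1)\ge d_k\ge D_j(0)$ by (C1) and (P2). For $k=j$ it holds because $a+1\le a_j$ and $D_j$ is decreasing. By Lemma~\ref{lem:count} an incarnation of $R_k$ with level $l$ acts at most $M_k$ times, so it contributes at most $2^{-l-4}$, and different incarnations have different levels by (P1). The triangle inequality bounds the deviation by $\sum_{l\ge0}2^{-l-4}=\frac18$.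
\end{proof}

\begin{corollary}\label{cor:welldefined}
Every stage is carried out successfully. Hence the construction is recursive, and Lemmas~\ref{lem:count} and~\ref{lem:invariant} hold at every stage.
\end{corollary}

\begin{proof}
Suppose that all stages before $t$ were carried out and that $R_j$ acts at stage $t$. Then $a_j<M_j$ by Lemma~\ref{lem:count}. With $d=D_j(a_j+1)$ we have $dp_j=D_j(a_j)$, so Lemma~\ref{lem:invariant} gives the hypothesis $\mathrm{Dev}_{l_j,dp_j}(\nu_{t,\sigma})\le1$ of Lemma~\ref{lem:sampling}(b), and the search succeeds.
\end{proof}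

\subsection{The limit measure}

\begin{lemma}\label{lem:limit}
Each $R_j$ is eventually permanently initialized and acts finitely often. For each string $\tau$, the value $\nu_t(\tau)$ is eventually constant. The limits $\nu(\tau)=\lim_t\nu_t(\tau)$ define a $\emptyset'$-computable measure $\nu$, and $\mathrm{Dev}_{0,2}(\nu)\le\frac18$.
\end{lemma}

\begin{proof}
Suppose that $R_0,\dots,R_{j-1}$ are permanently initialized and have stopped acting. Then $R_j$ is initialized at the next stage at the latest, is never canceled afterwards, and acts at most $M_j$ more times. This gives the first claim by induction. From the beginning of the final incarnation of $R_j$ on, the masses of cylinders of length at most $l_j$ do not change, by (P3), and $l_j\ge j$. So each $\nu_t(\tau)$ is eventually constant. The identities $\nu_t(\emptyset)=1$ and $\nu_t(\tau)=\nu_t(\tau0)+\nu_t(\tau1)$ pass to the limit, so $\nu$ is a measure. Since the construction is recursive, the statement ``$\nu_{t'}(\tau)=\nu_t(\tau)$ for all $t'\ge t$'' is $\Pi_1$. The oracle $\emptyset'$ finds a $t$ for which it holds, and thus computes the rational number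 $\nu(\tau)$.

The requirement $R_0$ is initialized at stage $0$ with $l_0=0$ and is never canceled, and $D_0(a_0)\ge d_0\ge2$ by (C1). So $\mathrm{Dev}_{0,2}(\nu_t)\le\frac18$ for all $t$ by Lemma~\ref{lem:invariant}. Each $\hat\nu_t(S)$ is determined by the masses of cylinders of a fixed length, so it is eventually equal to $\hat\nu(S)$. Hence every finite partial sum of $\mathrm{Dev}_{0,2}(\nu)^2$ is at most $1/64$.
\end{proof}

For the rest of this section $l_j,m_j,r_j,U_j$ denote final values.

\subsection{Compression}

\begin{lemma}\label{lem:captured}
$\nu\{X:\Gamma_{i_j}^X\restriction m_j\text{ is defined and not in }U_j\}\le\eta_j$.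
\end{lemma}

\begin{proof}
Let $t_1$ be a stage after which none of $R_0,\dots,R_j$ acts or is initialized. For $t>t_1$ the sets $E_{j,t}$ increase with $t$, and their union is the set in question. If it had measure greater than $\eta_j$, then $\nu(E_{j,t})>\eta_j$ for some $t>t_1$. Since $E_{j,t}$ is clopen, $\nu_{t'}(E_{j,t'})\ge\nu_{t'}(E_{j,t})=\nu(E_{j,t})>\eta_j$ for all large $t'$. Then $R_j$ requires attention at stage $t'$, so some $R_i$ with $i\le j$ acts, a contradiction.
\end{proof}

The next lemma is where the recursiveness of the construction is used.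

\begin{lemma}\label{lem:K}
For all but finitely many $j$, every $v\in U_j$ satisfies $K(v)\le m_j/s_j$.
\end{lemma}

\begin{proof}
Each action of $R_j$ adds at most $2^{l_j}r_j$ strings to $U_j$, so $|U_j|\le M_j2^{l_j}r_j\le2^{m_j/(2s_j)}$ by Lemma~\ref{lem:count} and (C3); this holds for every incarnation. Consider the machine that first reads a self-delimiting code for a number $l$, of length at most $2\log_2(l+1)+4$ (write $l+1$ in binary, double each digit, append $01$). It runs the construction through Step~1 of stage $l$ and obtains the index $j$ and the parameters of the incarnation with level $l$. It reads exactly $m_j/(2s_j)$ further bits, an integer by (C2), as a number $k$. It then continues the construction and outputs the $k$-th string that this incarnation puts into $U_j$, if there is one. The number of bits read is determined by the bits already read, so the domain is prefix-free. Hence there is a constant $c$ such that, for all $j$ and $v\in U_j$,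
\[
K(v)\le\frac{m_j}{2s_j}+2\log_2(l_j+1)+c .
\]
By (C2) and $\log_2(l_j+1)\le l_j$ we have $m_j/(2s_j)\ge4(l_j+1)\ge2\log_2(l_j+1)+2l_j$, and $2l_j\ge2j\ge c$ for all large $j$.
\end{proof}

\begin{proposition}\label{prop:dim0}
For $\nu$-almost every $X$, every $Z\le_TX$ has $\dim(Z)=0$.
\end{proposition}

\begin{proof}
Since $\sum_j\eta_j<\infty$, Lemma~\ref{lem:captured} and the Borel--Cantelli lemma show that for almost every $X$ and all but finitely many $j$, the string $\Gamma^X_{i_j}\restriction m_j$ is undefined or lies in $U_j$. Take such an $X$ and let $Z=\Gamma_i^X\in2^\omega$. Let $j(s)$ be the index with $(i_{j(s)},s_{j(s)})=(i,s)$; these indices are distinct. For almost all $s$ we have $Z\restriction m_{j(s)}\in U_{j(s)}$, and so $K(Z\restriction m_{j(s)})/m_{j(s)}\le1/s$ by Lemma~\ref{lem:K}. Since $m_{j(s)}\ge8s\to\infty$, we get $\liminf_nK(Z\restriction n)/n=0$.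
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Lemmas~\ref{lem:limit} and~\ref{lem:degree2}, the measure $\nu$ satisfies the hypothesis of Lemma~\ref{lem:BC} with $\varepsilon(n)=2/n$. Take $n_e=(e+1)^2$ and $V_e=W_e$. By Lemma~\ref{lem:BC}(b), $\nu$-almost every $X$ is $\mathrm{EBI}$, and by Proposition~\ref{prop:dim0}, $\nu$-almost every $X$ computes only sequences of dimension $0$. So some $X$ has both properties. It computes no Martin-L\"of random set, since such a set has dimension at least $1$.
\end{proof}

\section{Nearly logarithmic witnesses}\label{sec:B}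

To apply Lemma~\ref{lem:BC} with $n_e$ close to $g(e)\log_2(e+2)$ we need a nearly exponential bound $\varepsilon(n)=2^{1-n/(2\gamma(n))}$, with $\gamma$ unbounded but slowly growing. Two estimates are at hand for the probability that $X$ is constant on a set of size $n$ above level $l_j$. For $n\le d_j$ the event is a polynomial of degree $n$, and the Fourier invariant gives $2^{-n/2}$. For $n$ much larger than $M_jm_j$, Lemma~\ref{lem:sampling}(c) shows that all actions of $R_j$ together cost a factor of at most $2^{3m_jM_j}$, which is small against the bound inherited from $R_{j+1}$. Between these ranges there is a gap, and it widens with $j$: inequality~\eqref{eq:C3} forces $D_j(1)\le m_j$, that is, $m_j/d_j\ge p_j^{M_j-1}$. In the gap we have only the bound $2^{-d_j/2}$ for a subset of size $d_j$, which is weaker than $2^{-n/2}$ by a factor up to about $M_jm_j/d_j$ in the exponent. The function $\gamma$ absorbs this factor, and this is where the unboundedness of $g$ is used.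

\subsection{Parameters}
Let $n_e=\lfloor g(e)\log_2(e+2)\rfloor+1$. This sequence is nondecreasing and unbounded, and it is recursive because $\lfloor k\log_2(e+2)\rfloor=\lfloor\log_2((e+2)^k)\rfloor$. Let $\iota(n)$ be the least $e$ with $n_e\ge n$; the function $\iota$ is recursive, nondecreasing and unbounded. Put
\[
\gamma(n)=\max\Big(4,\ \min\big(\lfloor\sqrt n\rfloor,\lfloor g(\iota(n))/4\rfloor\big)\Big),\qquad\varphi(n)=n/\gamma(n).
\]
Then $\gamma$ is recursive, nondecreasing and unbounded, and
\begin{enumerate}
\item[(G1)] $\varphi(n)\le n/4$, since $\gamma\ge4$;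
\item[(G2)] $\varphi(n)\ge\sqrt n$ for $n\ge16$, since then $\gamma(n)\le\sqrt n$;
\item[(G3)] $\gamma(n_e)\le g(e)/4$ whenever $g(e)\ge16$, since $\iota(n_e)\le e$;
\item[(G4)] $\varphi(n_1+n_2)\le\varphi(n_1)+\varphi(n_2)$, since $n_k/\gamma(n_1+n_2)\le n_k/\gamma(n_k)$ for $k=1,2$.
\end{enumerate}

Run the construction of Section~\ref{sec:construction} with three further decidable conditions on $(d_j,m_j)$ in Step~1:
\begin{enumerate}
\item[(C4)] $d_j\ge2^{m_i}$ for all $i<j$;
\item[(C5)] $d_j\,\gamma(d_j)\ge48M_jm_j$;
\item[(C6)] $2^{m_j/2}\ge3\cdot2^{j+2}M_jm_j$.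
\end{enumerate}
Because of (C5) we can no longer fix $d_j$ first; we let it grow in proportion to $m_j$. Let $\kappa=\big(16s_jp_j^{M_j-1}\lceil\log_2(2p_j)\rceil\big)^{-1}$, let $m_j$ be a multiple of $4s_j$, and let $d_j=\lfloor\kappa m_j\rfloor$. Then $D_j(1)\le p_j^{M_j-1}\kappa m_j$, so $(2p_j)^{D_j(1)}\le2^{m_j/(16s_j)}$, and~\eqref{eq:C3} holds as soon as $2M_j^32^{4l_j+8}\le2^{3m_j/(16s_j)}$. For large $m_j$ we have $d_j\ge\kappa m_j/2$ and $\gamma(d_j)\ge96M_j/\kappa$, which gives (C5). Conditions (C1) and (C4) hold once $d_j$ is large, and (C2) and (C6) hold once $m_j$ is large. So pairs satisfying (C1)--(C6) exist. Section~\ref{sec:verification} used only (C1)--(C3) and the recursiveness of Step~1, so all its results remain valid.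

\subsection{The exponential bound}
For finite $G\subseteq\omega$ and $b\in\{0,1\}$ let $\{G\equiv b\}$ be the set of $X$ with $X(x)=b$ for all $x\in G$. We prove a bound for each initialized $R_j$ and pass it down from $R_{j+1}$ to $R_j$. Each passage must pay for the actions of $R_j$, so we reserve a fraction $2^{-j-2}$ of the exponent for it: let $\theta_j=1-2^{-j-1}$, so that $\theta_0=\frac12$ and $\theta_{j+1}-\theta_j=2^{-j-2}$. In terms of the current parameters of $R_j$, put
\[
H_j(n)=\begin{cases}n/2&n\le d_j,\\ \theta_j\varphi(n)&n>d_j,\end{cases}
\qquad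
H_j^*(n)=\begin{cases}n/2&n\le2^{m_j},\\ \theta_{j+1}\varphi(n)&n>2^{m_j}.\end{cases}
\]
The function $H_j$ is the exponent that $R_j$ guarantees, and $H^*_j$ is the exponent that it receives from above. By (G1), $\theta_i\varphi(n)\le n/2$ for all $i$ and $n$. This has three consequences.
\begin{enumerate}
\item[(H1)] $\theta_{j+1}\varphi(n)\le H^*_j(n)\le n$.
\item[(H2)] $H_j^*(n_1+n_2)\le H_j^*(n_1)+H_j^*(n_2)$. If $n_1+n_2\le2^{m_j}$, both sides equal $(n_1+n_2)/2$. Otherwise the left side is $\theta_{j+1}\varphi(n_1+n_2)\le\theta_{j+1}\varphi(n_1)+\theta_{j+1}\varphi(n_2)$ by (G4), and (H1) applies.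
\item[(H3)] If $R_j$ and $R_{j+1}$ are both initialized, then $H_{j+1}\ge H_j^*$. Indeed $d_{j+1}\ge2^{m_j}$ by (C4) and (P2), so the two functions agree for $n\le2^{m_j}$ and for $n>d_{j+1}$, and in between $H_{j+1}(n)=n/2\ge\theta_{j+1}\varphi(n)$.
\end{enumerate}

\begin{lemma}\label{lem:exp}
After Step~1 of stage $t$, for every initialized $R_j$, every $\sigma\in2^{l_j}$ with $\nu_t(\sigma)>0$, every finite $G\subseteq[l_j,\infty)$ with $|G|=n$, and every $b\in\{0,1\}$,
\[
\text{\textup{(i)}}\ \ \nu_{t,\sigma}\{G\equiv b\}\le2^{3m_ja_j-H_j^*(n)},\qquad
\text{\textup{(ii)}}\ \ \nu_{t,\sigma}\{G\equiv b\}\le2^{-H_j(n)} .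
\]
\end{lemma}

\begin{proof}
We use induction on $t$ and, for fixed $t$, downward induction on $j$. The proof of (i) for $(t,j)$ uses (ii) for $(t,j+1)$ and (i) at an earlier stage; the proof of (ii) for $(t,j)$ uses (i) for $(t,j)$.

\emph{Proof of (i).} If $R_j$ was initialized at stage $t$, then $\nu_t$ has level $l_j$, so $\nu_{t,\sigma}\{G\equiv b\}=2^{-n}\le2^{-H^*_j(n)}$ by (H1). By (P1) this covers the largest initialized index. Otherwise $R_{j+1}$ is initialized. Let $t_1=l_{j+1}$, the stage at which its current incarnation began; $1\le t_1\le t$. During stages $t_1,\dots,t-1$ only requirements of index at least $j+1$ acted. So $\nu_t$ and $\nu_{t_1}$ agree on cylinders of length at most $l_{j+1}$, and the parameters and the counter of $R_j$ are those at the end of stage $t_1-1$. Let $G_1=G\cap[l_j,l_{j+1})$ and $G_2=G\setminus G_1$, of sizes $n_1$ and $n_2$. Let $\tau$ range over the extensions of $\sigma$ of length $l_{j+1}$ with $\nu_t(\tau)>0$ and $\tau(x)=b$ for all $x\in G_1$. By (ii) for $(t,j+1)$ and (H3),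
\[
\nu_{t,\sigma}\{G\equiv b\}=\sum_\tau\nu_{t,\sigma}(\tau)\,\nu_{t,\tau}\{G_2\equiv b\}\le\nu_{t_1,\sigma}\{G_1\equiv b\}\cdot2^{-H_j^*(n_2)} .
\]
It suffices to show $\nu_{t_1,\sigma}\{G_1\equiv b\}\le2^{3m_ja_j-H_j^*(n_1)}$, for then (H2) gives (i). At the end of stage $t_1-1$ exactly $R_0,\dots,R_j$ were initialized, since $R_{j+1}$ was the least uninitialized requirement at stage $t_1$. By (P1), either $R_j$ acted at stage $t_1-1$, or no requirement did.

If $R_j$ acted, its counter was $a_j-1$ before the action. By Lemma~\ref{lem:sampling}(c), or trivially if $V_\sigma=\emptyset$, and by (i) for $(t_1-1,j)$,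
\[
\nu_{t_1,\sigma}\{G_1\equiv b\}\le2^{3m_j}\,\nu_{t_1-1,\sigma}\{G_1\equiv b\}\le2^{3m_j}\cdot2^{3m_j(a_j-1)-H_j^*(n_1)} .
\]
If no requirement acted, then $j$ was the largest initialized index after Step~1 of stage $t_1-1$, so $R_j$ was initialized at that stage. Then $a_j=0$, and $\nu_{t_1}=\nu_{t_1-1}$ has level $l_j$, so $\nu_{t_1,\sigma}\{G_1\equiv b\}=2^{-n_1}\le2^{-H_j^*(n_1)}$.

\emph{Proof of (ii).} The case $n=0$ is trivial. Recall that $a_j\le M_j$. The following four cases cover all $n\ge1$.

\emph{Case $1\le n\le d_j$.} The indicator function of $\{G\equiv b\}$ is $\prod_{x\in G}\frac12\big(1+(-1)^b\chi_{\{x\}}\big)=2^{-n}\sum_{S\subseteq G}(-1)^{b|S|}\chi_S$. Since $n\le d_j\le D_j(a_j)$, Lemma~\ref{lem:invariant} and the Cauchy--Schwarz inequality over the fewer than $2^n$ nonempty $S\subseteq G$ give $\nu_{t,\sigma}\{G\equiv b\}\le2^{-n}(1+2^{n/2}/8)$. This is at most $2^{-n/2}$, because $1\le\frac78\sqrt2\le\frac78 2^{n/2}$.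

\emph{Case $d_j<n<24M_jm_j$.} The first case, applied to a subset of $G$ of size $d_j$, gives the bound $2^{-d_j/2}$. By monotonicity of $\gamma$ and (C5), $\theta_j\varphi(n)\le24M_jm_j/\gamma(d_j)\le d_j/2$.

\emph{Case $n>d_j$ and $24M_jm_j\le n\le2^{m_j}$.} The exponent in (i) is at most $3m_jM_j-n/2\le n/8-n/2=-3n/8$, and $3n/8\ge\varphi(n)\ge\theta_j\varphi(n)$ by (G1).

\emph{Case $n>d_j$ and $n>2^{m_j}$.} The exponent in (i) is at most $3m_jM_j-\theta_{j+1}\varphi(n)$. Since $m_j\ge8$ by (C2), we have $n\ge16$, so (G2) and (C6) give
\[
(\theta_{j+1}-\theta_j)\varphi(n)\ge2^{-j-2}\sqrt n\ge2^{-j-2}2^{m_j/2}\ge3m_jM_j .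
\]
So the exponent is at most $-\theta_j\varphi(n)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $\nu$ be the limit measure of the construction with (C1)--(C6). It is $\emptyset'$-computable by Lemma~\ref{lem:limit}, and (1) is Proposition~\ref{prop:dim0}. Apply Lemma~\ref{lem:exp}(ii) with $j=0$ and $\sigma$ the empty string, for $b=0$ and $b=1$, and let $t\to\infty$. Since $H_0(n)\ge\frac12\varphi(n)$, every $F$ with $|F|=n\ge1$ satisfies
\[
\nu\{X:X\text{ is constant on }F\}\le\varepsilon(n):=2^{\,1-n/(2\gamma(n))} .
\]
By (G2), $\varepsilon(n)\to0$. For all $e$ with $g(e)\ge16$, which are almost all $e$, (G3) and $n_e>g(e)\log_2(e+2)$ give $n_e/(2\gamma(n_e))\ge2n_e/g(e)\ge2\log_2(e+2)$, so $\varepsilon(n_e)\le2(e+2)^{-2}$. Thus $\sum_e\varepsilon(n_e)<\infty$, and Lemma~\ref{lem:BC} applies with $V_e=W_e^B$. It shows that $\nu$ is atomless, and, since $n_e-1\le g(e)\log_2(e+2)$, its part (a) is (2). By its part (b) and by (1), $\nu$-almost every $X$ has the properties in the last sentence of the theorem. A $\nu$-conull set includes a Borel set of measure $1$, which is uncountable because $\nu$ is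 atomless, and an uncountable Borel set has size continuum.
\end{proof}

\section{Lower bounds}\label{sec:C}

Both parts of Proposition~\ref{prop:C} rest on one observation: a finite piece of $X$ splits into a subset of $X$ and a subset of $\overline X$, and a short description of the piece gives r.e.\ indices for these subsets.

\begin{proof}[Proof of Proposition~\ref{prop:C}]
(a) Let $f$ witness that $X$ is $\mathrm{EBI}$, and let $\mathbb U$ be the universal plain machine, so that $C(\rho)=\min\{|u|:\mathbb U(u)=\rho\}$. By the s-m-n theorem there are recursive functions $w_0,w_1$ such that $W_{w_b(u)}=\{x<|\mathbb U(u)|:\mathbb U(u)(x)=b\}$ if $\mathbb U(u)$ converges, and $W_{w_b(u)}=\emptyset$ otherwise. Let $h(0)=1$ and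
\[
h(n)=1+\max_{|u|<n}\big(f(w_0(u))+f(w_1(u))\big)\qquad(n\ge1).
\]
Suppose that $C(X\restriction h(n))<n$, say $\mathbb U(u)=X\restriction h(n)$ with $|u|<n$. Then $W_{w_1(u)}\subseteq X$, $W_{w_0(u)}\subseteq\overline X$, and these two sets partition $[0,h(n))$. So $h(n)=|W_{w_0(u)}|+|W_{w_1(u)}|\le f(w_0(u))+f(w_1(u))<h(n)$, a contradiction.

(b) Let $(V_i)$ list, for $n=1,2,\dots$ in this order, all $n$-element subsets of $[0,2n)$, and let $\psi$ and $c$ be as in the hypothesis. The sets with parameter at most $n$ occupy at most $\sum_{k\le n}4^k<2\cdot4^n$ places, so each of them is $V_i$ with $i+1\le2\cdot4^n$. One of $X$ and $\overline X$ has at least $n$ elements in $[0,2n)$, so it includes a listed $n$-element set, which equals $W_{e_n}$ for some $e_n\le2c\cdot4^n$. Thus $f(e_n)\ge n$, so the numbers $e_n$ take infinitely many values, and $f(e_n)\ge n\ge\frac12\log_2e_n-\frac12\log_2(2c)$ whenever $e_n\ge1$.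
\end{proof}

\begin{remark}
Numberings as in (b) exist: list the r.e.\ subsets of $\omega\times\omega$ effectively, let $V^k_i$ be the $i$-th column of the $k$-th one, and put $W_{2^k(2i+1)-1}=V^k_i$; for the $k$-th sequence, $c=2^{k+1}$ works. Some hypothesis of this kind is needed. Given $(W_e)$, let $W'_{2^e}=W_e$ and $W'_n=\emptyset$ when $n$ is not a power of $2$. By Example~\ref{ex:random}, a Martin-L\"of random set has a witness $f'$ for the numbering $(W'_n)$ with $f'(n)\le2\log_2(\log_2n+2)$ for almost all $n$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{BKK}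
Achilles A. Beros, Mushfeq Khan, Bj{\o}rn Kjos-Hanssen,
\emph{Effective bi-immunity and randomness},
arXiv:1610.08615 (2016).

\bibitem{OD}
O'Donnell,
\emph{Analysis of Boolean Functions}.

\end{thebibliography}
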